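# Equal volumes along families of Dehn fillings: rational, but not integral, linear maps

## 1. The two theorems

The notation in these statements is unpacked in Section 2. Vectors are columns, $X=(x,y)$, $Y=(z,w)$, and $\mathrm{graph}(A)=\{(X,AX)\}\subset\mathbb R^4$ for a $2\times2$ real matrix $A$.

**Theorem 1.** There is a $6$-fold cover $\mathcal M$ of the figure-eight knot complement, with one cusp, and a basis of its peripheral lattice, such that
$$Q_{\mathcal M}(x,y)=\frac{4x^2+6xy+9y^2}{3\sqrt3},\qquad \Theta_{\mathcal M}(x,y)=\Theta_{\mathcal M}\bigl(-x,\tfrac23x+y\bigr)\quad\text{for } |(x,y)|\text{ large}.$$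
Hence, for every admissible $R$ and all large $R_1$, the set
$$S=\{(x,y,-x,\tfrac23x+y):x^2+y^2>R_1^2\}\subset\mathcal Z$$
violates the Conjecture of Section 2. So that conjecture is false.

**Theorem 2.** Let $\mathcal M$ be any $1$-cusped hyperbolic $3$-manifold. There is $R_0=R_0(\mathcal M)$ such that for all $R\ge R_0$ the following hold. Let
$$\mathrm{Sym}=\{A\in GL_2(\mathbb R):\Theta_{\mathcal M}(AX)=\Theta_{\mathcal M}(X)\text{ for all large }|X|\}.$$

1. $\mathrm{Sym}$ is a finite group contained in $GL_2(\mathbb Q)$, and $Q_{\mathcal M}\circ A=Q_{\mathcal M}$ for $A\in\mathrm{Sym}$.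
2. Every semialgebraic $S\subset\mathcal Z$ of positive dimension with irreducible Zariski closure lies in $\mathrm{graph}(A)$ for some $A\in GL_2(\mathbb Q)$ with $Q_{\mathcal M}\circ A=Q_{\mathcal M}$.
3. In (2) one can take $A\in\mathrm{Sym}$, unless $\dim S=1$ and $S$ lies in a product of two lines through $0$ of rational slope.

**Corollary.** Let $\tau=\lambda/\mu$. If $1,\mathrm{Re}\,\tau,|\tau|^2$ are linearly independent over $\mathbb Q$, then the Conjecture holds for $\mathcal M$ and $R\ge R_0$, with $A=\pm I$ only.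

Theorem 1 says that integer matrices are not enough. Theorem 2 says that rational matrices always are, once $R$ is large. Conversely, each $A\in\mathrm{Sym}$ gives a plane piece $\{(X,AX):|X|\gg0\}\subset\mathcal Z$. These notes do not decide whether $A\in\mathrm{Sym}$ can always be arranged in the exceptional case of (3).

## 2. Filling coefficients, the volume function and the cusp form

All $3$-manifolds are oriented, and hyperbolic manifolds are complete of finite volume. Let $\mathcal M$ be a hyperbolic $3$-manifold with one cusp, with cusp torus $T$, and fix a basis (meridian, longitude) of $H_1(T;\mathbb Z)$.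

**Filling coefficients.** A hyperbolic structure on $\mathcal M$ near the complete one is usually incomplete. Let $u,v\in\mathbb C$ be the logarithms of the holonomies of meridian and longitude. The generalized Dehn filling coefficient is the pair $(x,y)\in\mathbb R^2$ with
$$xu+yv=2\pi i ,$$
and the complete structure has coefficient $\infty$. By Thurston's hyperbolic Dehn surgery theorem there is $R>0$ such that each point of $U_R=\{x^2+y^2>R^2\}$ is the coefficient of a unique such structure. Call such an $R$ admissible.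

As an example, for coprime integers $(p,q)$ the equation $pu+qv=2\pi i$ says that the curve $(p,q)$ has as holonomy a rotation by the full angle $2\pi$. One can then complete to the filled manifold $\mathcal M_{p/q}$. If $(x,y)=\ell m$ with $m$ primitive integral and $\ell>0$, the equation reads $m_1u+m_2v=i\theta$ with $\theta=2\pi/\ell$, so the curve $m$ rotates by the angle $\theta$.

**Coefficients without coordinates.** Write $\mathrm{hol}:H_1(T;\mathbb R)\to\mathbb C$ for the linear extension of the logarithmic holonomy. Regard $(x,y)$ as the class $X=x\mu+y\lambda\in H_1(T;\mathbb R)$. Then $X$ is the coefficient exactly when $\mathrm{hol}(X)=2\pi i$. Changing the basis of $H_1(T;\mathbb Z)$ conjugates linear maps by $GL_2(\mathbb Z)$, so it does not affect whether a linear map is integral.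

**Volume function.** $\Theta_{\mathcal M}(x,y)$ is the volume of the structure with coefficient $(x,y)\in U_R$. It is real-analytic, and $\Theta_{\mathcal M}(p,q)=\mathrm{vol}(\mathcal M_{p/q})$ for coprime integers in $U_R$. The pairs $(u,v)$ and $(-u,-v)$ describe the same structure, and their coefficients are opposite, so $\Theta_{\mathcal M}(-X)=\Theta_{\mathcal M}(X)$.

**Cusp form.** Let $\mu,\lambda\in\mathbb C$ represent meridian and longitude on a Euclidean cusp torus $T$ of the complete structure. Set $Q_{\mathcal M}(x,y)=|x\mu+y\lambda|^2/\mathrm{Area}(T)$. The Neumann–Zagier formula is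
$$\mathrm{vol}(\mathcal M_{p/q})=\mathrm{vol}(\mathcal M)-\frac{\pi^2}{Q_{\mathcal M}(p,q)}+O\Bigl(\frac1{p^4+q^4}\Bigr).$$
For example, the figure-eight knot complement $N$ has $\mu=1$ and $\lambda=2\sqrt3\,i$ up to orientation, hence area $2\sqrt3$ and $Q_N(p,q)=(p^2+12q^2)/(2\sqrt3)$.

**Coincidence variety.** $\mathcal Z=\{(X,Y)\in U_R\times U_R:\Theta_{\mathcal M}(X)=\Theta_{\mathcal M}(Y)\}$.

**Semialgebraic sets.** A semialgebraic set is a finite union of sets given by polynomial equations and inequalities. A *Nash* map is a real-analytic map with semialgebraic graph. For example, $t\mapsto\sqrt{1+t^2}$ is Nash and $t\mapsto e^t$ is not. A Nash function of $t$ is algebraic over $\mathbb R(t)$. We use two textbook facts: the dimension of a semialgebraic set equals that of its Zariski closure, and a semialgebraic set of dimension $\delta$ contains a Nash submanifold of dimension $\delta$.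

**Conjecture** (BoGwang Jeon, "On the number of hyperbolic Dehn fillings of a given volume", arXiv:1812.04788 (2018)). Let $S\subset\mathcal Z$ be any connected semialgebraic set of positive dimension whose Zariski closure in $\mathbb R^4$ is irreducible. Then $S$ is contained in $z=ax+by$, $w=cx+dy$ for some $a,b,c,d\in\mathbb Z$ satisfying $Q_{\mathcal M}(x,y)=Q_{\mathcal M}(ax+by,cx+dy)$ for all $(x,y)\in\mathbb R^2$.

## 3. Linear families, cyclic covers, and the limits of asymptotics

Suppose first that $S$ is already a plane piece $\{(X,AX):|X|>R_1\}$. By the asymptotics of $\Theta$ (the Neumann–Zagier formula for real $X$, formula (6) below), $t^2(V_0-\Theta(tX))\to\pi^2/Q(X)$ as $t\to\infty$, where $V_0=\mathrm{vol}(\mathcal M)$. The same limit for $AX$ gives $Q(AX)=Q(X)$. So the quadratic identity is automatic, and the question in this case is whether $A$ is integral.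

A natural argument runs as follows: a symmetry of $\Theta$ should come from an isometry of $\mathcal M$, and an isometry acts on $H_1(T;\mathbb Z)$ by an integral matrix. For $N$ this works. In Section 4 we see that $r=\mathrm{diag}(1,-1)$ is a symmetry of $\Theta_N$, coming from an orientation-reversing homeomorphism, and it is integral.

Now pass to a one-cusped cover of $N$ of degree $n$. Its volume function is $n\Theta_N$ on the same real vector space, so $r$ is still a symmetry of it. But the peripheral lattice is now a sublattice $L$ of index $n$, and $r$ is integral for the cover only if $rL=L$. Nothing forces the symmetry to lift to the cover, and this is the point at which the argument breaks.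

For the $n$-fold cyclic cover no harm is done. The longitude dies in the abelianization, so $L=\{(p,q):p\equiv0\bmod n\}$, and $rL=L$. For $L=\{p+jq\equiv0\bmod n\}$ we have $(-j,1)\in L$ and $r(-j,1)=(-j,-1)$, which lies in $L$ iff $2j\equiv0\bmod n$. A counterexample therefore needs a cover in which the longitude acts in the fibre like $a^j$ with $2j\not\equiv0\bmod n$. Section 4 produces one with $n=6$.

For the positive statement, the first tool to try is again asymptotics. It fails in two ways. The set $S$ may be bounded, and then there is no asymptotics. Even when $S$ is unbounded, the error term is too big: for $N$ take $X=(t,0)$, $Y=(t,1)$. Then $Q_N(Y)-Q_N(X)=2\sqrt3$ is bounded, so $\pi^2/Q_N(X)-\pi^2/Q_N(Y)=O(t^{-4})$, which is within the error. The expansion cannot exclude this ray. (Section 7 does: there $X$ is on a rational line through $0$ and $Y$ is not.) What helps instead is that $X(t)$ is algebraic in $t$, that $u$ and $v$ are not, and that $e^u,e^v$ satisfy a polynomial equation. A theorem of Ax limits how often this can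 happen, and its conclusions are $\mathbb Q$-linear relations, which is where $\mathbb Q$ enters Theorem 2.

## 4. A six-fold cover whose cusp lattice is not reflection-invariant

This section proves Theorem 1. By Riley, with $a,b$ meridians,
$$\pi=\pi_1(N)=\langle a,b\mid wa=bw\rangle,\qquad w=a^{-1}bab^{-1}.$$
The relation says $a^{-1}bab^{-1}a=ba^{-1}bab^{-1}$. Multiplying by $a$ on the left and $b$ on the right, it is equivalent to
$$bab^{-1}ab=aba^{-1}ba.\tag{1}$$

**Step 1: a representation to $S_5$.** The purpose is a finite quotient in which we can see the longitude. Compose permutations right to left and set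
$$\rho(a)=(1\,2\,3)(4\,5),\qquad \rho(b)=(1\,5)(2\,4\,3).$$
To check (1), track each point through the successive factors. For $bab^{-1}ab$ (apply $b,a,b^{-1},a,b$ in turn):

- $1\to5\to4\to2\to3\to2$
- $2\to4\to5\to1\to2\to4$
- $3\to2\to3\to4\to5\to1$
- $4\to3\to1\to5\to4\to3$
- $5\to1\to2\to3\to1\to5$

For $aba^{-1}ba$ (apply $a,b,a^{-1},b,a$ in turn):

- $1\to2\to4\to5\to1\to2$
- $2\to3\to2\to1\to5\to4$
- $3\to1\to5\to4\to3\to1$
- $4\to5\to1\to3\to2\to3$
- $5\to4\to3\to2\to4\to5$

Both are $1\mapsto2$, $2\mapsto4$, $3\mapsto1$, $4\mapsto3$, $5\mapsto5$. So $\rho$ is a homomorphism $\pi\to S_5$.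

**Step 2: where the longitude goes.** Let $w^r=b^{-1}aba^{-1}$ and $\lambda_0=w^rw=b^{-1}aba^{-2}bab^{-1}$. The equation $aw^r=w^rb$, that is, $ab^{-1}aba^{-1}=b^{-1}aba^{-1}b$, becomes (1) after multiplying by $b$ on the left and $a$ on the right, so it holds in $\pi$. Hence
$$\lambda_0a=w^rwa=w^rbw=aw^rw=a\lambda_0 .$$
All exponent sums of $\lambda_0$ vanish, so $\lambda_0\in[\pi,\pi]$. To find $\rho(\lambda_0)$, apply $b^{-1},a,b,a^{-2},b,a,b^{-1}$ in turn, with $\rho(a)^{-2}=(1\,2\,3)$:

- $1\to5\to4\to3\to1\to5\to4\to2$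
- $2\to3\to1\to5\to5\to1\to2\to3$
- $3\to4\to5\to1\to2\to4\to5\to1$
- $4\to2\to3\to2\to3\to2\to3\to4$
- $5\to1\to2\to4\to4\to3\to1\to5$

So $\rho(\lambda_0)=(1\,2\,3)=\rho(a)^{-2}$.

Let $P\cong\mathbb Z^2$ be the centralizer of $a$, which is the peripheral subgroup containing $a$. Let $\ell$ be the longitude, a generator of $P\cap[\pi,\pi]$. Since $a$ maps to a generator of $H_1(N)=\mathbb Z$, we get $P=\langle a,\ell\rangle$. As $\lambda_0\in P\cap[\pi,\pi]$, we have $\lambda_0=\ell^k$ for some $k$. The centralizer of $(1\,2\,3)(4\,5)$ in $S_5$ has order $6$, so it is $\langle\rho(a)\rangle$. Thus $\rho(\ell)=\rho(a)^j$ with $kj\equiv-2\pmod6$. If $j\equiv0$ or $3\pmod 6$ then $kj\equiv0\pmod3$, which is false. So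
$$2j\not\equiv0\pmod6.\tag{2}$$

**Step 3: the cover.** We want a transitive action on six points in which $\langle\rho(a)\rangle$ acts regularly. Let $F_{20}\subset S_5$ be the normalizer of a $5$-cycle. It is isomorphic to the affine group $AGL(1,5)$ of order $20$, acting on $\mathbb Z/5$. It has no element of order $3$. Its involutions are the maps $x\mapsto-x+c$, which fix exactly one point, so it contains no transposition. Each nontrivial subgroup of $\langle\rho(a)\rangle\cong\mathbb Z/6$ contains $\rho(a)^2$, of order $3$, or $\rho(a)^3=(4\,5)$. Hence $\langle\rho(a)\rangle$ meets every conjugate of $F_{20}$ trivially. The stabilizers of the six cosets in $S_5/F_{20}$ are these conjugates, so $\langle\rho(a)\rangle$ acts freely, and having order $6$, regularly. In particular $P$, and so $\pi$, acts transitively on the six cosets.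

Let $\mathcal M\to N$ be the connected $6$-fold cover with group $\rho^{-1}(F_{20})$. Its cusps correspond to the $P$-orbits on the six cosets, so there is exactly one. Its peripheral lattice is $P\cap\rho^{-1}(F_{20})$. Since $\rho(a^p\ell^q)=\rho(a)^{p+jq}$ lies in $F_{20}$ only if it is trivial,
$$L=\{a^p\ell^q:p+jq\equiv0\bmod6\}\subset P=\mathbb Z^2 .$$

**Step 4: $\Theta_{\mathcal M}=6\,\Theta_N$ near $\infty$.** Identify $H_1(T_{\mathcal M};\mathbb R)=L\otimes\mathbb R=P\otimes\mathbb R=H_1(T_N;\mathbb R)$. Pull the structure on $N$ with coefficient $X$ back to $\mathcal M$. Its peripheral holonomy is the restriction, so $\mathrm{hol}(X)=2\pi i$ still holds. The end is again of Dehn-filling type, the volume is multiplied by $6$, and the pulled-back structure tends to the complete one as $X\to\infty$. By uniqueness it is the structure on $\mathcal M$ with coefficient $X$.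

**Step 5: $\Theta_N(rX)=\Theta_N(X)$ for large $X$, with $r=\mathrm{diag}(1,-1)$ in the basis $(a,\ell)$.** The figure-eight knot $K$ is amphichiral: there is an orientation-reversing homeomorphism $\varphi$ of $(S^3,K)$. It preserves the slopes of $a$ and $\ell$ and reverses the orientation of $T_N$, so $\varphi_*=\pm r$. Pull back the structure with coefficient $X$ by $\varphi$, and compose the developing map with a reflection so that it is again compatible with the orientation. The new structure has the same volume, and its logarithmic holonomy is $\mathrm{hol}'(\gamma)=\overline{\mathrm{hol}(\varphi_*\gamma)}$. So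
$$\mathrm{hol}'(-\varphi_*^{-1}X)=-\overline{\mathrm{hol}(X)}=-\overline{2\pi i}=2\pi i ,$$
and its coefficient is $-\varphi_*^{-1}X=\pm rX$. As $\Theta_N$ is even, the claim follows.

**Step 6: the conjecture fails.** By Steps 4 and 5, $\Theta_{\mathcal M}(rX)=\Theta_{\mathcal M}(X)$ for large $|X|$. But $r$ does not preserve $L$: the vector $(-j,1)$ lies in $L$, while $r(-j,1)=(-j,-1)$ has $-j-j=-2j\not\equiv0\pmod6$ by (2). Since $L$ has finite index in $P$, the matrix $A$ of $r$ in a basis of $L$ is rational, and it is not integral.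

Fix any admissible $R$ and take $R_1$ so large that $|X|>R_1$ implies $X,AX\in U_R$ and $\Theta_{\mathcal M}(AX)=\Theta_{\mathcal M}(X)$. Then $S=\{(X,AX):|X|>R_1\}\subset\mathcal Z$ is connected, semialgebraic and $2$-dimensional, and its Zariski closure is the plane $\mathrm{graph}(A)$, which is irreducible. If $S\subset\mathrm{graph}(B)$ with $B$ integral, then $AX=BX$ for all large $X$, so $A=B$, a contradiction.

**Step 7: the explicit form.** It remains to compute $k$, $A$ and $Q_{\mathcal M}$. In the discrete faithful representation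
$$a=\begin{pmatrix}1&1\\0&1\end{pmatrix},\quad b=\begin{pmatrix}1&0\\\zeta&1\end{pmatrix},\quad\zeta=e^{\pi i/3},\ \zeta^2=\zeta-1,$$
we have
$$a^{-1}b=\begin{pmatrix}1-\zeta&-1\\\zeta&1\end{pmatrix},\quad ab^{-1}=\begin{pmatrix}1-\zeta&1\\-\zeta&1\end{pmatrix},\quad w=\begin{pmatrix}0&-\zeta\\1-\zeta&1+\zeta\end{pmatrix},$$
$$b^{-1}a=\begin{pmatrix}1&1\\-\zeta&1-\zeta\end{pmatrix},\quad ba^{-1}=\begin{pmatrix}1&-1\\\zeta&1-\zeta\end{pmatrix},\quad w^r=\begin{pmatrix}1+\zeta&-\zeta\\1-\zeta&0\end{pmatrix},$$
using $(1-\zeta)^2=-\zeta$ and $\zeta(1-\zeta)=1$. As a check, $wa$ and $bw$ both equal $\begin{pmatrix}0&-\zeta\\1-\zeta&2\end{pmatrix}$. Multiplying, and using $\zeta(1+\zeta)=2\zeta-1=\sqrt3\,i$,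
$$\lambda_0=w^rw=-\begin{pmatrix}1&2\sqrt3\,i\\0&1\end{pmatrix}.$$

We claim $k=\pm1$. The image of $\ell$ commutes with that of $a$, so it is $\pm\begin{pmatrix}1&\xi\\0&1\end{pmatrix}$, with $\xi\in\mathbb Z[\zeta]$ because all matrices have entries in $\mathbb Z[\zeta]$. From $\ell^k=\lambda_0$ the sign is $-1$ and $k$ is odd, and $k\xi=2\sqrt3\,i=-2+4\zeta$. So $k$ divides $2$ in $\mathbb Z$, and being odd, $k=\pm1$. (This agrees with the known cusp shape $\pm2\sqrt3\,i$ of the figure-eight knot, due to Thurston.)

Orient $\ell$ so that $\ell=\lambda_0$. Then $j\equiv-2$ and $L=\{p\equiv2q\bmod6\}$ has basis $(2,1),(6,0)$. Since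
$$r(2,1)=(2,-1)=-(2,1)+\tfrac23(6,0),\qquad r(6,0)=(6,0),$$
the symmetry is $(x,y)\mapsto(-x,\frac23x+y)$ in this basis. The class $(x,y)$ is $(p,q)$ with $p=2x+6y$, $q=x$. The cusp torus of $\mathcal M$ has area $6\cdot2\sqrt3=12\sqrt3$, so
$$Q_{\mathcal M}=\frac{p^2+12q^2}{12\sqrt3}=\frac{16x^2+24xy+36y^2}{12\sqrt3}=\frac{4x^2+6xy+9y^2}{3\sqrt3}.$$
This proves Theorem 1. $\blacksquare$

We can also see by hand how far this is from the prediction. Replacing $x$ by $x-y$ turns $4x^2+6xy+9y^2$ into $4x^2-2xy+7y^2=4(x-\frac y4)^2+\frac{27}4y^2$. For integers, the value $4$ forces $y=0$, so it occurs only at $\pm(1,0)$. The value $7$ forces $y=\pm1$ and $4(x-\frac y4)^2=\frac14$, so it occurs only at $\pm(0,1)$. An integral automorph therefore maps $(1,0)\mapsto\pm(1,0)$ and $(0,1)\mapsto\pm(0,1)$, with equal signs because of the cross term. So it is $\pm I$, and for this $\mathcal M$ the Conjecture would predict $S\subset\{Y=\pm X\}$ for every $S$.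

## 5. The analytic structure near the complete point

From here on $\mathcal M$ is arbitrary, and $\Theta=\Theta_{\mathcal M}$, $Q=Q_{\mathcal M}$. Orient so that $\beta_0:=\mathrm{Im}\,\tau>0$, where $\tau=\lambda/\mu$. Subscripts $1,2$ on $u,v$ (and later on $h$) denote real and imaginary parts. We rely on the following facts.

* **(F1)** (Thurston; Neumann–Zagier) Structures near the complete one are parametrized, up to sign, by $u$ near $0$, with $v=\psi(u)$, where $\psi$ is holomorphic and odd and $\psi'(0)=\tau$.
* **(F2)** (Thurston; Neumann–Zagier; Cooper–Culler–Gillet–Long–Shalen) $e^u$ and $e^{\psi(u)}$ satisfy a nontrivial polynomial equation over $\mathbb C$.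
* **(F3)** (Neumann–Zagier; Hodgson, see Cooper–Culler–Gillet–Long–Shalen, *Invent. Math.* 118 (1994), §4.5) The volume $V(u)$ satisfies $dV=-\frac12\omega$, where $\omega=u_1\,dv_2-v_1\,du_2$.
* **(Ax)** (J. Ax, *Ann. of Math.* 93 (1971)) If $f_1,\dots,f_k\in\mathbb C\{t\}$ ($k\ge1$) are $\mathbb Q$-linearly independent modulo $\mathbb C$, then $\mathrm{trdeg}_{\mathbb C}\,\mathbb C(f_1,\dots,f_k,e^{f_1},\dots,e^{f_k})\ge k+1$.

To see Ax at work, take $f_1=t$, $f_2=t^2$. They are independent modulo constants, so the field $\mathbb C(t,t^2,e^t,e^{t^2})$ has transcendence degree at least $3$. As $t,t^2$ contribute only $1$, the functions $e^t,e^{t^2}$ are algebraically independent. Read backwards: when there are too few algebraically independent functions, there must be a $\mathbb Q$-linear relation.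

**Expansion of $V$.** Since $\psi$ is odd, $\psi'=\tau+O(|u|^2)$. We have $dv_2=\mathrm{Im}\,\psi'\,du_1+\mathrm{Re}\,\psi'\,du_2$ and $v_1=\mathrm{Re}\,\tau\,u_1-\beta_0u_2+O(|u|^3)$, so
$$\omega=\bigl(\beta_0u_1+O(|u|^3)\bigr)du_1+\bigl(\beta_0u_2+O(|u|^3)\bigr)du_2 .$$
Writing gradients as complex numbers, and $V_0=V(0)=\mathrm{vol}(\mathcal M)$,
$$V=V_0-\tfrac{\beta_0}4|u|^2+O(|u|^4),\qquad \nabla V=-\tfrac{\beta_0}2u+O(|u|^3).\tag{3}$$
The form $\omega$ is invariant under $u\mapsto-u$, so $V$ is even.

**$\psi'$ is not constant.** Otherwise $\psi=\tau u$. Since $\tau\notin\mathbb R$, the functions $u,\tau u$ are $\mathbb Q$-independent modulo constants, and Ax gives transcendence degree at least $3$ for $\mathbb C(u,\tau u,e^u,e^{\tau u})$. But this degree is at most $1+1$ by (F2).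

**Choice of $r$.** Put $D_r=\{|u|<r\}$. Choose $r$ small, subject to finitely many conditions depending only on $\mathcal M$. The first two are $|\psi'-\tau|\le\frac12\beta_0$ on $D_r$ and $V<V_0$ on $D_r\setminus0$; the last is stated in Step 2 of Section 8. Then on $D_r$
$$\mathrm{Im}\,\psi'\ge\tfrac12\beta_0>0,\qquad \mathrm{Im}\bigl(\psi(u)/u\bigr)>0\ (u\ne0),\tag{4}$$
the second because $\psi(u)/u=\int_0^1\psi'(xu)\,dx$.

**Solving for $u$ and choosing $R_0$.** For real $X\ne0$ let $f_X(u)=xu+y\psi(u)$. Since $|x+\tau y|\ge\beta_0|y|$,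
$$\Bigl|\frac{f_X'}{x+\tau y}-1\Bigr|=\frac{|y||\psi'-\tau|}{|x+\tau y|}\le\frac12 .\tag{5}$$
So $f_X'/(x+\tau y)$ has positive real part on the convex set $D_r$, hence $f_X$ is injective there and $f_X'\neq0$. Integrating (5) from $0$ gives $|f_X(u)|\ge\frac12|x+\tau y||u|$. If $2\pi/|x+\tau y|<r/4$, then $|f_X|>2\pi$ on $|u|=r/2$, and by Rouché $f_X=2\pi i$ has a solution $u(X)\in D_{r/2}$. It is unique in $D_r$, real-analytic in $X$ by the implicit function theorem, and $|u(X)|\le4\pi/|x+\tau y|$.

Choose $R_0$, admissible, so that this holds on $U_{R_0}$ and $u(X)$ is the parameter of the structure with coefficient $X$. The latter is possible because $u(X)\to0$ as $X\to\infty$, so for large $X$ the structure with parameter $u(X)$ is near the complete one and has coefficient $X$, and such a structure is unique. Then $\Theta(X)=V(u(X))$. Also $X$ is determined by $u(X)$, since $u\neq0$ and $v/u\notin\mathbb R$ make $xu+yv=2\pi i$ uniquely solvable for real $(x,y)$. Fix $R\ge R_0$.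

**Asymptotics for real $X$.** From $xu+y\psi(u)=2\pi i$, $\psi(u)=\tau u+O(|u|^3)$ and $|u|=O(|X|^{-1})$ we get $u(X)=2\pi i/(x+\tau y)+O(|X|^{-3})$. With (3) and $Q(X)=|x+\tau y|^2/\beta_0$,
$$\Theta(X)=V_0-\pi^2/Q(X)+O(|X|^{-4}).\tag{6}$$
So if $\Theta(tX)=\Theta(tX')$ for all large $t$, then $Q(X)=Q(X')$. In particular every $A\in\mathrm{Sym}$ satisfies $Q\circ A=Q$.

## 6. Counting transcendence degrees along an arc

Let $t\mapsto(X(t),Y(t))\in\mathcal Z$ be a nonconstant Nash arc on an interval; pass to the germ at some $t_0$. Identities between analytic germs continue along the whole arc. Complex-valued real-analytic germs form the ring $\mathbb C\{t-t_0\}$, with the involution $f\mapsto\bar f$ that conjugates values at real $t$. Let $F$ be the field of meromorphic germs algebraic over $\mathbb C(t)$. It has transcendence degree $1$ over $\mathbb C$, is closed under $d/dt$ and conjugation, and contains the coordinates of $X$ and $Y$.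

**Two real unknowns.** We write $u,v$ in terms of $F$ and as few transcendental functions as possible. Put $u=u(X(t))$, $v=\psi(u)$, $J(x,y)=(-y,x)$, $e=JX$ and $c=2\pi iX/|X|^2$. Since $X\cdot(u,v)=2\pi i=X\cdot c$, the vector $(u,v)-c$ is a complex multiple $\sigma e$ of $e$. With $\sigma=s+i\rho$,
$$(u,v)=\sigma e+c,\quad(\bar u,\bar v)=\bar\sigma e-c,\quad(u_1,v_1)=s\,e,\quad(u_2,v_2)=\rho\,e+\tfrac{2\pi X}{|X|^2}.\tag{7}$$
Here $s\ne0$ everywhere: if $s=0$, then $u,v$ are both purely imaginary and $v/u\in\mathbb R$, contrary to (4).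

Since $(u_1,v_1)=s(-y,x)$, we have $\omega(\frac d{dt})=u_1\dot v_2-v_1\dot u_2=-s\,X\cdot(\dot u_2,\dot v_2)$. Differentiating $X\cdot(u_2,v_2)=2\pi$ turns this into
$$\omega(\tfrac d{dt})=s\,\dot X\cdot(u_2,v_2)=s\Bigl(\rho\,e\cdot\dot X+2\pi\tfrac{X\cdot\dot X}{|X|^2}\Bigr).\tag{8}$$

Tildes denote the same objects for $Y$. Modulo constants, let $\mathcal U=\langle u,v\rangle_{\mathbb Q}$, $\bar{\mathcal U}=\langle\bar u,\bar v\rangle_{\mathbb Q}$ and $W=\mathcal U+\bar{\mathcal U}$.

**Definition (the counters $N$ and $T$).** For a finite-dimensional $\mathbb Q$-space $G$ of germs modulo $\mathbb C$, let $N(G)$ be the transcendence degree over $\mathbb C$ of the field generated by the $f\in G$, and $T(G)$ that of the field generated by the $e^f$, $f\in G$. Adding constants to the $f$ does not change either number.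

For example, if $G=\langle t,t^2\rangle_{\mathbb Q}$ then $N(G)=1$ and $T(G)=2$. In general
$$N(G)+T(G)\ge\dim G+1\ (G\ne0),\qquad T(G+G')\le T(G)+T(G')-T(G\cap G').\tag{9}$$
The first is Ax applied to a basis of $G$. For the second, let $K$ be the field generated by the $e^f$, $f\in G\cap G'$; over $K$, the field for $G+G'$ is the compositum of those for $G$ and $G'$, so its transcendence degree over $K$ is at most the sum of theirs. Also $T(G)\ge1$ if $G\ne0$, because nonconstant germs are transcendental over $\mathbb C$. By (7), $W$ is represented in $F(s,\rho)$, so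
$$N(W)\le1+\mathrm{trdeg}_F\,F(s,\rho).\tag{10}$$

**Lemma A.** Assume $X$ is nonconstant.

(a) $\dim\mathcal U=\dim\bar{\mathcal U}=2$ and $T(\mathcal U)=T(\bar{\mathcal U})=1$.

(b) If $\dim W=4$, then $T(W)=2$ and $s,\rho$ are algebraically independent over $F$.

(c) $\dim W=4$ iff $X(t)$ does not stay on a line through $0$ of rational slope; otherwise $\dim W\in\{2,3\}$ and $T(W)=1$.

(d) Suppose $X=\ell m$ with $m\in\mathbb Z^2$ primitive, $\ell>0$. Put $\theta=2\pi/\ell$, choose $n\in\mathbb Z^2$ with $\det(m,n)=1$, and let $h=n\cdot(u,v)=h_1+ih_2$. Then $m\cdot(u,v)=i\theta$, $W=\langle i\theta,h_1,ih_2\rangle$, $\dot V=\frac12h_1\dot\theta$, $F(s,\rho)=F(h_1,h_2)$, and $h_1\notin F$. If $\dim W=3$, then $h_1,h_2$ are algebraically independent over $F$. If $\dim W=2$, then $h_2\in\mathbb Q\theta+\mathrm{const}\subset F$.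

(A line of rational slope means one spanned by a nonzero rational vector, so the vertical axis is included.)

*Proof of (a).* Since $X$ is determined by $u(X)$, $u$ is nonconstant. Suppose $m_1u+m_2\psi(u)$ is constant on the arc with $(m_1,m_2)\in\mathbb Q^2\setminus0$. The values $u(t)$ are not discrete, so by the identity theorem $m_1\zeta+m_2\psi(\zeta)$ is constant in $\zeta\in D_r$. If $m_2\ne0$ then $\psi'$ is constant, and if $m_2=0$ then $\zeta$ is constant; both are false. So $\dim\mathcal U=2$. $T(\mathcal U)=1$ by (F2) and $T\ge1$. Conjugate for $\bar{\mathcal U}$.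

*Proof of (b).* By (9) and (10), $5\le N(W)+T(W)\le3+2$, so equality holds throughout.

*Proof of (c).* If $X=\ell m$ with $m$ rational, then $m\cdot(u,v)=2\pi i/\ell$ is purely imaginary. So $m\cdot(u,v)+m\cdot(\bar u,\bar v)=0$ and $\dim W\le3$.

Conversely let $\dim W\le3$. Let $\mathrm{Rel}\subset\mathbb Q^2\oplus\mathbb Q^2$ be the space of $(m,n)$ with $m\cdot(u,v)+n\cdot(\bar u,\bar v)=\mathrm{const}$. Since $\dim W\ge2$ by (a), $\dim\mathrm{Rel}=4-\dim W\in\{1,2\}$. For nonzero $(m,n)\in\mathrm{Rel}$, both $m$ and $n$ are nonzero by (a). Then $e^{m\cdot(u,v)}=\mathrm{const}\cdot e^{-n\cdot(\bar u,\bar v)}$ is nonconstant, hence transcendental, and algebraic over both exponential fields of $\mathcal U$ and $\bar{\mathcal U}$. Both fields have transcendence degree $1$, so both are algebraic over $\mathbb C(e^{m\cdot(u,v)})$, giving $T(W)=1$. By (9), $N(W)\ge\dim W$.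

Conjugating a relation swaps $m$ and $n$, so $\mathrm{Rel}$ is stable under the swap, hence spanned by vectors $(m,\varepsilon m)$ with $\varepsilon=\pm1$ and $m\neq0$. By (7), such a vector says
$$\varepsilon=1:\ s\,m\cdot e=\mathrm{const};\qquad\varepsilon=-1:\ \rho\,m\cdot e+2\pi\,m\cdot X/|X|^2=\mathrm{const}.\tag{11}$$
If $m\cdot e=m\cdot JX\equiv0$ for one of them, then $X$ stays on the line spanned by $m$, and we are done. Otherwise $m\cdot e\in F\setminus0$ for each, so $s\in F$ or $\rho\in F$. Then $N(W)\le2$, so $\dim W=2=\dim\mathrm{Rel}$. Since $N(W)\ge2$, not both $s,\rho$ are in $F$. So two spanning vectors have the same $\varepsilon$, and their $m$-components are independent. Hence $(u_1,v_1)$ or $(u_2,v_2)$ is constant. Then $\psi'(u)=\dot v/\dot u\in\mathbb R$ wherever $\dot u\ne0$, contradicting (4).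

*Proof of (d).* $m\cdot(u,v)=2\pi i/\ell=i\theta$. As $m,n$ is a basis of $\mathbb Q^2$, $\mathcal U=\langle i\theta,h\rangle$, and adding conjugates gives $W=\langle i\theta,h_1,ih_2\rangle$. By (7), $h_1=s\ell\,n\cdot Jm=s\ell\det(m,n)=s\ell$, and $h_2=\rho\ell+(\text{element of }F)$. So $F(s,\rho)=F(h_1,h_2)$. Here $e\cdot\dot X=0$ and $X\cdot\dot X/|X|^2=\dot\ell/\ell$, so (8) gives $\dot V=-\frac12s\cdot2\pi\dot\ell/\ell$. As $\dot\theta=-2\pi\dot\ell/\ell^2$, this is $\frac12h_1\dot\theta$.

By (c), $T(W)=1$, so $N(W)\ge\dim W$. If $\dim W=3$, then (10) forces $h_1,h_2$ to be algebraically independent over $F$; in particular $h_1\notin F$.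

If $\dim W=2$, then $\mathrm{Rel}$ contains $(m,m)$ and a further independent eigenvector $(m',\varepsilon m')$. Suppose $m'\parallel m$. Then $\varepsilon=-1$ and $m\cdot(u_2,v_2)=\theta$ is constant, so $X$ is constant, impossible. So $m'\not\parallel m$. Suppose $\varepsilon=1$. Then $m'\cdot(u_1,v_1)$ is constant, and together with $m\cdot(u_1,v_1)=0$ this makes $(u_1,v_1)$ constant, impossible as in (c). So $\varepsilon=-1$. Writing $m'=\alpha m+\beta n$ with $\beta\ne0$, we get $\alpha\theta+\beta h_2=\mathrm{const}$, so $h_2\in\mathbb Q\theta+\mathrm{const}\subset F$. Finally $N(W)\ge2$ and (10) give $h_1\notin F$. $\square$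

**Lemma B.** $V$ is not constant along a Nash arc in $U_R$ on which $X$ is nonconstant. Hence along a nonconstant arc in $\mathcal Z$ both $X$ and $Y$ are nonconstant.

*Proof.* If $\dot V\equiv0$, then (8), (F3) and $s\ne0$ give $\rho\,e\cdot\dot X+2\pi X\cdot\dot X/|X|^2=0$. If $e\cdot\dot X\not\equiv0$, the direction of $X$ varies, so $\dim W=4$ by A(c). Yet $\rho\in F$, contradicting A(b). If $e\cdot\dot X\equiv0$, then also $X\cdot\dot X=0$, so $\dot X=0$ and $X$ is constant. For the last sentence: if one of $X,Y$ were constant, the other would be nonconstant with constant volume. $\square$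

The next lemma says which functions in $W$ can have algebraically dependent exponentials when $\dim W=4$.

**Lemma C.** Let $\dim W=4$.

(i) If $f,g\in W$ are linearly independent and $e^f,e^g$ are algebraically dependent over $\mathbb C$, then $f,g\in\mathcal U$ or $f,g\in\bar{\mathcal U}$.

(ii) A conjugation-stable subspace $W_0\subset W$ with $T(W_0)\le1$ has $\dim W_0\le1$.

*Proof of (i).* Scaling $f$ and $g$ by positive integers preserves the hypotheses, so let
$$f=m\cdot(u,v)+n\cdot(\bar u,\bar v)+\mathrm{const},\qquad g=m'\cdot(u,v)+n'\cdot(\bar u,\bar v)+\mathrm{const}$$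
with integral $m,n,m',n'$. Let $H(e^f,e^g)=0$ with a polynomial $H\ne0$.

Put $\bar\psi(\zeta)=\overline{\psi(\bar\zeta)}$, so that $\bar v=\bar\psi(\bar u)$. Let $\mathcal X$ be the Zariski closure of $\{(e^u,e^{\psi(u)}):u\in D_r\}$. It is irreducible, because $D_r$ is connected, and it is a curve by (F2). Let $\bar{\mathcal X}$ be the closure of $\{(e^\zeta,e^{\bar\psi(\zeta)})\}$, its complex conjugate. The arc $(e^u,e^v,e^{\bar u},e^{\bar v})$ lies in the irreducible surface $\mathcal X\times\bar{\mathcal X}$. The polynomials vanishing on the arc form a prime ideal, whose quotient ring $\mathbb C[e^u,e^v,e^{\bar u},e^{\bar v}]$ has transcendence degree $T(W)=2$. So the closure of the arc is $2$-dimensional, and the arc is Zariski dense in $\mathcal X\times\bar{\mathcal X}$.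

On the arc, $H(e^f,e^g)=0$ is a Laurent polynomial equation in the four coordinates, which never vanish. Clearing denominators, it holds on $\mathcal X\times\bar{\mathcal X}$. So $H(e^{f(u,\zeta)},e^{g(u,\zeta)})=0$ on $D_r\times D_r$, where $f(u,\zeta)=m\cdot(u,\psi(u))+n\cdot(\zeta,\bar\psi(\zeta))+\mathrm{const}$, and similarly for $g$. The map $(u,\zeta)\mapsto(e^f,e^g)$ has image in the curve $H=0$, so it is nowhere a local diffeomorphism, and its Jacobian vanishes:
$$f_ug_\zeta=f_\zeta g_u .$$
Here $f_u=m\cdot(1,\psi'(u))$ vanishes identically iff $m=0$, because $\psi'$ is not constant. The same holds for $f_\zeta$ and $n$, and so on.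

- If $m=0$, then $n\ne0$ since $f\neq0$. So $f_\zeta\not\equiv0$, $g_u=0$ and $m'=0$. By symmetry, if any of $m,m'$ vanishes, both do; likewise for $n,n'$. In these cases $f,g\in\bar{\mathcal U}$, respectively $f,g\in\mathcal U$.
- If all four are nonzero, then $g_u/f_u$ depends only on $u$ and equals $g_\zeta/f_\zeta$, which depends only on $\zeta$. So both equal a constant $\kappa$. As $1,\psi'$ are $\mathbb C$-independent, $m'=\kappa m$. Likewise $n'=\kappa n$. So $\kappa\in\mathbb Q$ and $g=\kappa f$ modulo constants, contradicting independence.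

*Proof of (ii).* If $\dim W_0\ge2$, pick independent $f,g\in W_0$. By (i), both lie in $\mathcal U$, say (the other case is the same). Then $f\in\mathcal U$ and $\bar f\in\bar{\mathcal U}$ are nonzero elements of $W_0$. They are independent since $\mathcal U\cap\bar{\mathcal U}=0$, and $e^f,e^{\bar f}$ are dependent since $T(W_0)\le1$. By (i) both lie in $\mathcal U$ or both in $\bar{\mathcal U}$, which is impossible. $\square$

**The volume equation as a relation.** Along the arc $V=\tilde V$, so $\dot V=\dot{\tilde V}$. By (8) this is a polynomial relation over $F$ between $s,\rho,\tilde s,\tilde\rho$: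
$$s\Bigl(\rho\,e\cdot\dot X+2\pi\tfrac{X\cdot\dot X}{|X|^2}\Bigr)=\tilde s\Bigl(\tilde\rho\,\tilde e\cdot\dot Y+2\pi\tfrac{Y\cdot\dot Y}{|Y|^2}\Bigr).$$
It is nontrivial, as $X$ is nonconstant by Lemma B and so $(e\cdot\dot X,X\cdot\dot X)\ne(0,0)$. Hence
$$N(W+\tilde W)\le1+3=4.\tag{12}$$
Let $d=\dim(W\cap\tilde W)$; this intersection is conjugation-stable. By A(c), up to exchanging $X$ and $Y$, three cases remain: dimensions $4$ and $\le3$ (Section 7), dimensions $4$ and $4$ (Section 8), both dimensions $\le3$ (Section 9).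

## 7. A rational line cannot be matched with anything else

Let $\dim W=4$ and $\dim\tilde W\le3$. We show that this is impossible. By A(c), $T(\tilde W)=1$, so $T(W\cap\tilde W)\le1$, and $d\le1$ by C(ii). By (9), $T(W+\tilde W)\le2+1-T(W\cap\tilde W)=3-d$, since $T(W\cap\tilde W)=1$ if $d=1$.

* $\dim\tilde W=3$. Then $\dim(W+\tilde W)=7-d$, and (9) requires $8-d\le N+T\le4+3-d$, false.
* $\dim\tilde W=2$. By A(d), $\tilde h_2\in F$, and $\dot V=\frac12\tilde h_1\dot{\tilde\theta}$ with $\dot{\tilde\theta}\not\equiv0$ gives $\tilde h_1\in F(s,\rho)$. So $N(W+\tilde W)\le3$. Now (9) requires $7-d\le3+3-d$, false.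

## 8. Arcs off rational lines are pieces of symmetries

Let $\dim W=\dim\tilde W=4$. Then (9) reads $9-d\le N+T$ with $N=N(W+\tilde W)\le4$ and $T=T(W+\tilde W)\le4-T(W\cap\tilde W)$. We first force $d=4$.

* $d=0$: $9\le8$, false.
* $d=1$: $T\le3$ and $8\le7$, false.
* $d=2$: $T(W\cap\tilde W)\ge2$ by C(ii), so $T\le2$ and $7\le6$, false.
* $d=3$: again $T(W\cap\tilde W)\ge2$ and $T\le2$, so $6\le N+2$ and $N=4$. The $+1$ and $-1$ eigenspaces of conjugation on $W$ are $\{m\cdot(u_1,v_1)\}$ and $\{i\,m\cdot(u_2,v_2)\}$, $m\in\mathbb Q^2$, each of dimension $2$; the same holds for $\tilde W$. So the $3$-dimensional space $W\cap\tilde W$ contains a nonzero element of each type: $m\cdot(u_1,v_1)=\tilde m\cdot(\tilde u_1,\tilde v_1)+\mathrm{const}$ and $n\cdot(u_2,v_2)=\tilde n\cdot(\tilde u_2,\tilde v_2)+\mathrm{const}$ with $m,n\ne0$. As $X$ is on no rational line, $m\cdot e,n\cdot e\not\equiv0$. By (7), $s\in F(\tilde s)$ and $\rho\in F(\tilde\rho)$, so $N\le3$, a contradiction.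

So $d=4$ and $W=\tilde W$. The independent elements $\tilde u,\tilde v\in W$ have algebraically dependent exponentials by (F2). By C(i) there are $P\in GL_2(\mathbb Q)$ and $c_0\in\mathbb C^2$ with
$$(\tilde u,\tilde v)=P(u,v)+c_0\ \ (\eta=1)\qquad\text{or}\qquad(\tilde u,\tilde v)=P(\bar u,\bar v)+c_0\ \ (\eta=-1).\tag{13}$$
The map is $\mathbb Q$-linear up to the additive constant $c_0$. Removing that constant is the remaining work.

**Step 1: $\mathrm{Re}\,c_0=0$ and $\det P=\eta$.** In both cases the real parts of (13) give $\tilde s\tilde e=sPe+\mathrm{Re}\,c_0$. Dotting with $Y$, which is orthogonal to $\tilde e$: $0=s\,Y\cdot Pe+Y\cdot\mathrm{Re}\,c_0$. By A(b) $s\notin F$, while the other terms are in $F$, so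
$$Y\cdot Pe=0=Y\cdot\mathrm{Re}\,c_0 .$$
The first says $(P^TY)\cdot JX=0$, so $Y=\nu P^{-T}X$ with a scalar germ $\nu\neq0$. Put $b_1=P^{-1}\mathrm{Re}\,c_0$; the second says $\nu X\cdot b_1=0$, so $X\cdot b_1=0$. The imaginary parts of (13) give $(\tilde u_2,\tilde v_2)=\eta P(u_2,v_2)+\mathrm{Im}\,c_0$. Dotting with $Y$, and using $Y\cdot P(u_2,v_2)=\nu X\cdot(u_2,v_2)=2\pi\nu$,
$$2\pi=2\pi\eta\nu+Y\cdot\mathrm{Im}\,c_0.\tag{14}$$
Writing $\omega$ for its value on $\frac d{dt}$,
$$\tilde\omega=\det\bigl((\tilde u_1,\tilde v_1),(\dot{\tilde u}_2,\dot{\tilde v}_2)\bigr)=\eta\det P\,\bigl[\omega+\det(b_1,(\dot u_2,\dot v_2))\bigr],\tag{15}$$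
and $\tilde\omega=\omega$ along the arc.

Suppose $b_1\ne0$. Since $X\cdot b_1=0$ with $b_1$ constant, $X=\ell X_0$ with $X_0$ constant, and $b_1=\beta JX_0$ with $\beta\ne0$. As $\det(JX_0,\cdot)=-X_0\cdot(\cdot)$ and $X_0\cdot(u_2,v_2)=2\pi/\ell$,
$$\det(b_1,(\dot u_2,\dot v_2))=-2\pi\beta\,\tfrac d{dt}(1/\ell)\in F\setminus0 ,$$
while $\omega=2\pi s\dot\ell/\ell\notin F$ by (8). From
$$(1-\eta\det P)\,\omega=\eta\det P\,\det(b_1,(\dot u_2,\dot v_2))$$
we get $\eta\det P=1$, and then $\beta=0$, a contradiction. So $b_1=0$, that is, $\mathrm{Re}\,c_0=0$. As $\omega\not\equiv0$ by Lemma B, (15) gives $\eta\det P=1$, so $\det P=\eta$.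

**Step 2: $c_0=0$.** The idea is to extend the relation from the arc to a disc containing the complete structure $u=0$, and to use that $V$ has its strict maximum there. The extension must be uniform in $P$, which could be any rational matrix so far.

Write $P=\begin{pmatrix}\alpha&\beta\\\gamma&\delta\end{pmatrix}$ and $c_0=(c_1,c_2)$. Let $(\psi_\eta,V_\eta)=(\psi,V)$ if $\eta=1$, and $\psi_{-1}(\zeta)=\overline{\psi(\bar\zeta)}$, $V_{-1}(\zeta)=V(\bar\zeta)$. Let $\zeta(t)=u(t)$, respectively $\overline{u(t)}$, let $\zeta_*=\zeta(t_0)\in D_{r/2}$, and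
$$g(\zeta)=\alpha\zeta+\beta\psi_\eta(\zeta)+c_1\quad\text{on }D_r .$$
Then $g(\zeta(t))=\tilde u(t)$, so $g(\zeta_*)\in D_{r/2}$. By the identity theorem (the relation holds on a nonconstant arc), near $\zeta_*$
$$\psi(g(\zeta))=\gamma\zeta+\delta\psi_\eta(\zeta)+c_2.\tag{16}$$

*Volumes agree near $\zeta_*$.* Let $\omega_\eta=\mathrm{Re}\,\zeta\;d\,\mathrm{Im}\,\psi_\eta-\mathrm{Re}\,\psi_\eta\;d\,\mathrm{Im}\,\zeta$. By (16), $(g,\psi\circ g)=P(\zeta,\psi_\eta)+c_0$ with $\mathrm{Re}\,c_0=0$, so the pullback of $\omega$ by $g$ is $\det P\,\omega_\eta$. For $\eta=1$, $dV_\eta=-\frac12\omega_\eta$. For $\eta=-1$, substituting $u=\bar\zeta$ keeps real parts and negates imaginary parts, so $dV_{-1}=+\frac12\omega_{-1}$. In both cases $d(V\circ g)=-\frac12\det P\,\omega_\eta=\eta\det P\,dV_\eta=dV_\eta$. Since $V=\tilde V$ at $t_0$, $V\circ g=V_\eta$ near $\zeta_*$.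

*$g$ is nearly a rotation.* The constants in $O(\cdot)$ below depend only on $\mathcal M$; they are uniform over all $r$ below a fixed value satisfying the first two conditions of Section 5. Differentiating (16), $\psi'(g)\,g'=\gamma+\delta\psi_\eta'$, where $g'=\alpha+\beta\psi_\eta'\ne0$ because $\psi_\eta'\notin\mathbb R$ and $(\alpha,\beta)\neq0$ is real. Taking imaginary parts of $(\gamma+\delta\psi_\eta')/(\alpha+\beta\psi_\eta')$, at $\zeta_*$,
$$|g'(\zeta_*)|^2=\det P\;\frac{\mathrm{Im}\,\psi_\eta'(\zeta_*)}{\mathrm{Im}\,\psi'(g(\zeta_*))}=1+O(r^2),$$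
since $\psi'=\tau+O(r^2)$ on $D_r$ and $\det P=\eta$ is also the sign of $\mathrm{Im}\,\psi'_\eta$. From $\mathrm{Im}\,g'(\zeta_*)=\beta\,\mathrm{Im}\,\psi_\eta'(\zeta_*)$ and $|\mathrm{Im}\,\psi'_\eta|\ge\frac12\beta_0$ we get $|\beta|=O(1)$. So $|g'-g'(\zeta_*)|=|\beta||\psi_\eta'-\psi_\eta'(\zeta_*)|=O(r^2)$ on $D_r$. With $\kappa=g'(\zeta_*)/|g'(\zeta_*)|$, it follows that $|g'-\kappa|=O(r^2)$ on $D_r$.

Next, $V\circ g=V_\eta$ gives $\nabla V_\eta(\zeta_*)=\overline{g'(\zeta_*)}\,\nabla V(g(\zeta_*))$. By (3), $\nabla V$ and $\nabla V_\eta$ are $-\frac{\beta_0}2\,\mathrm{id}+O(r^3)$. So $\zeta_*=\bar\kappa\,g(\zeta_*)+O(r^3)$, that is, $g(\zeta_*)=\kappa\zeta_*+O(r^3)$. Integrating $g'$ from $\zeta_*$,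
$$g(\zeta)=\kappa\zeta+O(r^3)\quad\text{on }D_r .$$

*Reaching the complete structure.* The last condition on $r$ is that this $O(r^3)$ be less than $r/2$. It depends only on $\mathcal M$. Then $g(D_{r/2})\subset D_r$, so both sides of (16) and of $V\circ g=V_\eta$ are analytic on $D_{r/2}$, and both identities hold there. At $\zeta=0$: $V(g(0))=V_0$, and $V<V_0$ on $D_r\setminus0$, so $g(0)=0$. That is $c_1=0$. Then (16) at $0$ gives $c_2=0$.

**Step 3: the arc lies on the graph of a symmetry.** By (14), $\nu=\eta$, so $Y=AX$ with $A=\eta P^{-T}\in GL_2(\mathbb Q)$. To see $A\in\mathrm{Sym}$, let $|X|$ be large, let $\zeta=u(X)$ (resp. $\overline{u(X)}$), and put $\tilde u=g(\zeta)\in D_r$. By (16), $(\tilde u,\psi(\tilde u))=P(\zeta,\psi_\eta(\zeta))$, hence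
$$AX\cdot(\tilde u,\psi(\tilde u))=\eta\,X\cdot(\zeta,\psi_\eta(\zeta)).$$
This is $2\pi i$ for $\eta=1$, and $-\overline{2\pi i}=2\pi i$ for $\eta=-1$. By uniqueness of the solution in $D_r$, $\tilde u=u(AX)$. So $\Theta(AX)=V(g(\zeta))=V_\eta(\zeta)=V(u(X))=\Theta(X)$. Thus:

**Statement (I).** If $\dim W=\dim\tilde W=4$, the arc lies in $\mathrm{graph}(A)$ with $A\in\mathrm{Sym}\cap GL_2(\mathbb Q)$.

**Proof of Theorem 2(1).** By (6), $\mathrm{Sym}$ preserves $Q$, so it is a subgroup of the compact group $O(Q)$. We first show that it is closed. Let $A_k\to A$ with $A_k\in\mathrm{Sym}$. The identity $\Theta(A_kX)=\Theta(X)$ holds, by analytic continuation, on $U_R\cap A_k^{-1}U_R$. This set is connected, being the complement of a compact set star-shaped about $0$ (move outward along rays to a large circle). As the $A_k$ lie in a compact group, it contains a region $|X|>R'$ with $R'$ independent of $k$, and we may take $R'$ so that $AX\in U_R$ there too. Letting $k\to\infty$, $\Theta(AX)=\Theta(X)$ for $|X|>R'$. So $\mathrm{Sym}$ is compact.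

For $A\in\mathrm{Sym}$ consider the arc $(X(t),AX(t))\in\mathcal Z$ with $X(t)$ on a large circle. $X$ stays on no line, so $\dim W=4$. By Section 7 also $\dim\tilde W=4$. By (I), $AX(t)=BX(t)$ with $B\in\mathrm{Sym}\cap GL_2(\mathbb Q)$. The $X(t)$ span $\mathbb R^2$, so $A=B$. Hence $\mathrm{Sym}\subset GL_2(\mathbb Q)$ is countable. A closed subgroup of a Lie group is a Lie group; being countable it is discrete, and being compact it is finite. $\square$

## 9. Arcs in a product of two rational lines

Let $\dim W,\dim\tilde W\le3$. By A(c), $X=\ell m$ and $Y=\tilde\ell\tilde m$ with $m,\tilde m\in\mathbb Z^2$ primitive and $\ell,\tilde\ell>0$.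

**Step 1: the angles are related by $\tilde\theta=a\theta+b$ with $a\in\mathbb Q^\times$, $b\in\mathbb R$.** By A(d), $h_1\dot\theta=\tilde h_1\dot{\tilde\theta}$, so $\tilde h_1=\varphi h_1$ with $\varphi=\dot\theta/\dot{\tilde\theta}\in F$. Let $E=\dim W$, $\tilde E=\dim\tilde W$. Over $F$, the functions $h_1,\tilde h_1$ together contribute at most $1$, $h_2$ contributes at most $E-2$ and $\tilde h_2$ at most $\tilde E-2$, by A(d). So
$$N(W+\tilde W)\le1+1+(E-2)+(\tilde E-2)=E+\tilde E-2 .$$
With $\dim(W+\tilde W)=E+\tilde E-d$, (9) gives $T(W+\tilde W)\ge3-d$. Since $T(W+\tilde W)\le T(W)+T(\tilde W)=2$, $d\ne0$. Then $T(W\cap\tilde W)\ge1$, so $T(W+\tilde W)\le1$ and $d\ge2$.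

The $\pm1$ eigenspaces of conjugation on $W$ are $\mathbb Qh_1$ and $\langle i\theta,ih_2\rangle$, and similarly for $\tilde W$.

* If $W\cap\tilde W$ contains a nonzero $+1$-eigenvector, then $\tilde h_1=\kappa h_1+\mathrm{const}$ with $\kappa\in\mathbb Q^\times$. So $(\varphi-\kappa)h_1$ is constant, and $h_1\notin F$ gives $\varphi=\kappa$. Hence $\dot{\tilde\theta}=\dot\theta/\kappa$.
* Otherwise $W\cap\tilde W$ consists of $-1$-eigenvectors and has dimension at least $2$. So $\langle i\theta,ih_2\rangle=\langle i\tilde\theta,i\tilde h_2\rangle$ has dimension $2$. Then $E=3$, and $\tilde\theta=a\theta+a'h_2+\mathrm{const}$ with $a,a'\in\mathbb Q$. As $h_2\notin F$, $a'=0$; and $a\ne0$ since $\tilde\theta$ is nonconstant.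

In both cases $\tilde\theta=a\theta+b$ as claimed.

**Step 2: $a>0$ and $b=0$.** We continue the volume identity in $\theta$ down to the complete structure. Let $V_m(\theta)=\Theta(\frac{2\pi}\theta m)$ for $0<\theta<\theta_m:=2\pi|m|/R$. For $0<|\theta|<\theta_m$, $u(\frac{2\pi}\theta m)$ is the unique solution in $D_r$ of $m_1u+m_2\psi(u)=i\theta$. By (5), $m_1u+m_2\psi(u)$ is injective on $D_r$ with nonvanishing derivative, and it vanishes at $u=0$. So its inverse is analytic at each point $i\theta$ with $|\theta|<\theta_m$, and it is odd as $\psi$ is. Since $V$ is even, $V_m$ extends to an even real-analytic function on $(-\theta_m,\theta_m)$ with $V_m(0)=V_0$. For $\theta>0$, A(d) gives $V_m'=\frac12h_1=\frac12s\ell\ne0$, and $V_m<V_0$. So $V_m$ is strictly decreasing on $(0,\theta_m)$. The same holds for $V_{\tilde m}$.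

Along the arc, $V_m(\theta)=V_{\tilde m}(a\theta+b)$ on an open interval with $\theta>0$ and $a\theta+b>0$. Both functions decrease for positive arguments, so $a>0$. By analyticity the identity continues to the whole interval $\{|\theta|<\theta_m,\ |a\theta+b|<\theta_{\tilde m}\}$.

- If $b\ge0$, decrease $\theta$ to $0$; then $a\theta+b$ decreases to $b\ge0$ and stays in range. So $V_{\tilde m}(b)=V_m(0)=V_0$, and $b=0$.
- If $b<0$, decrease $\theta$ to $-b/a>0$; then $a\theta+b$ decreases to $0$. So $V_m(-b/a)=V_{\tilde m}(0)=V_0$, which contradicts $V_m<V_0$ at positive angles.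

So $b=0$.

**Step 3: a rational isometry of $Q$.** From $\tilde\theta=a\theta$ we get $\tilde\ell=\ell/a$, so $X=\ell m$ and $Y=\ell Y_1$ with $Y_1=\tilde m/a\in\mathbb Q^2$. The continued identity says $\Theta(\ell m)=\Theta(\ell Y_1)$ for all large $\ell$. By (6), $Q(m)=Q(Y_1)$. If $Y_1=\pm m$, take $A=\pm I$. Otherwise $m+Y_1$ and $m-Y_1$ are nonzero rational vectors, orthogonal for $Q$ since $Q(m)=Q(Y_1)$, hence independent. Define
$$A(m+Y_1)=m+Y_1,\qquad A(m-Y_1)=-(m-Y_1).$$
Then $A\in GL_2(\mathbb Q)$ and $Q\circ A=Q$. Adding the two equations, $Am=Y_1$. Thus: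

**Statement (II).** If $\dim W,\dim\tilde W\le3$, then $X$ and $Y$ stay on lines through $0$ of rational slope, and the arc lies in $\mathrm{graph}(A)$ for some $A\in GL_2(\mathbb Q)$ with $Q\circ A=Q$.

Note that $A$ was built by hand from one line. Nothing here shows that it is a symmetry of $\Theta$; this is why (3) of Theorem 2 has an exception.

## 10. From arcs to semialgebraic sets

We prove (2) and (3) of Theorem 2. By Sections 7–9, every nonconstant Nash arc in $\mathcal Z$ is of type (I) or of type (II).

**Step 1: reduction to dense pieces.** Let $\delta=\dim S\ge1$, and let $C$ be the Zariski closure of $S$, irreducible of dimension $\delta$. The closure of a $\delta$-dimensional semialgebraic subset of $S$ has dimension $\delta$ and lies in $C$, so it is $C$. Since graphs are Zariski closed, it suffices to find a $\delta$-dimensional semialgebraic subset of $S$ contained in a suitable graph. Let $\Sigma\subset S$ be a $\delta$-dimensional Nash submanifold.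

**Step 2: $\delta=1$.** A nonconstant Nash arc in $\Sigma$ lies in a suitable graph by (I) or (II), hence so does $S$. If the arc is of type (I), then $A\in\mathrm{Sym}$, and $Q\circ A=Q$ by part (1). If it is of type (II), it lies in a product of two rational lines, hence so does $C\supset S$.

**Step 3: $\delta\ge2$.** Let $\Sigma'=\Sigma\setminus\bigcup_{A\in\mathrm{Sym}}\mathrm{graph}(A)$, which is open in $\Sigma$ since $\mathrm{Sym}$ is finite. If $\Sigma'=\emptyset$, then some $\Sigma\cap\mathrm{graph}(A)$ with $A\in\mathrm{Sym}$ has dimension $\delta$, and Step 1 gives $S\subset\mathrm{graph}(A)$, as wanted.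

Suppose $\Sigma'\ne\emptyset$, and take a Nash chart of $\Sigma'$ modelled on a ball of $\mathbb R^\delta$. Any two distinct points of it are joined by a Nash arc in the chart, the image of a segment. This arc is not of type (I), because $\Sigma'$ misses the graphs of symmetries. So it is of type (II), and along it $X$ stays on one line through $0$, and so does $Y$. Fixing one endpoint and varying the other, the whole chart lies in a product of two lines. Hence $\delta=2$ and the chart is open in that product. So it contains an arc with $X$ constant and $Y$ nonconstant, contradicting Lemma B. This proves Theorem 2. $\blacksquare$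

## 11. Cusp shapes with only $\pm I$ as rational automorphs

Here we prove the Corollary. By Theorem 2(2), $S\subset\mathrm{graph}(A)$ with $A\in GL_2(\mathbb Q)$ and $Q\circ A=Q$. It suffices to show $A=\pm I$. Up to a factor, $Q$ is $x^2+2\,\mathrm{Re}\,\tau\,xy+|\tau|^2y^2$, and $\det A=\pm1$. Suppose $A\ne\pm I$.

**Case $\det A=1$.** Then $A$ is a rotation for $Q$ by an angle $\phi\notin\pi\mathbb Z$. In a complex coordinate $\xi$ with $Q=|\xi|^2$, quadratic forms are combinations of $\xi^2,|\xi|^2,\bar\xi^2$, which $A$ multiplies by $e^{2i\phi},1,e^{-2i\phi}$. So the $A$-invariant forms are exactly the multiples of $Q$. This line is the solution space of a linear system with rational coefficients, so it contains a nonzero rational form. As the $x^2$-coefficient of our multiple of $Q$ is $1$, we get $\mathrm{Re}\,\tau,|\tau|^2\in\mathbb Q$, a contradiction.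

**Case $\det A=-1$.** Then $A$ is a reflection with eigenvalues $\pm1$ and rational eigenvectors $m,n\neq0$, orthogonal for $Q$:
$$m_1n_1+\mathrm{Re}\,\tau\,(m_1n_2+m_2n_1)+|\tau|^2m_2n_2=0 .$$
By independence, $m_1n_1=m_2n_2=m_1n_2+m_2n_1=0$. If $m_1\ne0$, then $n_1=0$, so $m_1n_2=0$ and $n=0$. If $m_2\ne0$, then $n_2=0$, so $m_2n_1=0$ and $n=0$. Either way there is a contradiction. $\square$

The manifold of Theorem 1 is outside the Corollary. Its form is proportional to $4x^2+6xy+9y^2$, so $\mathrm{Re}\,\tau=\frac34$ and $|\tau|^2=\frac94$ are rational, and it has the rational automorph $(x,y)\mapsto(-x,\frac23x+y)$: indeed $4x^2-6x(\frac23x+y)+9(\frac23x+y)^2=4x^2+6xy+9y^2$.
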